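# Semidualizing modules whose multiplicity differs from that of the ring

Throughout, rings are commutative and Noetherian, $k$ is a field, and $\ell$ denotes length.

## 1. The dual of $k[x,y]/(x,y)^2$ and a question about multiplicities

Let $R=k[x,y]/(x^2,xy,y^2)$, with $k$-basis $1,x,y$. Let $\omega=\operatorname{Hom}_k(R,k)$, with dual basis $1^*,x^*,y^*$ and with $R$ acting by $(rf)(s)=f(rs)$. From the definition,
$$x\,x^*=y\,y^*=1^*,\qquad x\,y^*=y\,x^*=0,\qquad x\,1^*=y\,1^*=0 .$$
So $\omega$ is generated by $x^*$ and $y^*$ and is not cyclic; it looks quite different from $R$. Let us compute its endomorphisms. An $R$-linear $g:\omega\to\omega$ is determined by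
$$g(x^*)=a\,x^*+b\,y^*+c\,1^*,\qquad g(y^*)=a'\,x^*+b'\,y^*+c'\,1^* .$$
The relation $y\,x^*=0$ forces $b=0$, the relation $x\,y^*=0$ forces $a'=0$, and $x\,x^*=y\,y^*$ forces $a=b'$. What is left is $g(x^*)=a\,x^*+c\,1^*$, $g(y^*)=a\,y^*+c'\,1^*$, which is multiplication by $a+cx+c'y$. So every endomorphism of $\omega$ is multiplication by a unique element of $R$. Moreover $\operatorname{Hom}_R(X,\omega)\cong\operatorname{Hom}_k(X,k)$ is exact in $X$, so $\omega$ is injective and $\operatorname{Ext}^i_R(\omega,\omega)=0$ for $i>0$. As far as $\operatorname{Hom}$ and $\operatorname{Ext}$ into itself can tell, $\omega$ behaves like $R$. Finally, it has the same size: $\ell(\omega)=3=\ell(R)$.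

**Definition.** A finitely generated $R$-module $C$ over a Noetherian ring $R$ is *semidualizing* if the homothety map $R\to\operatorname{Hom}_R(C,C)$, which sends $r$ to multiplication by $r$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$.

The module $R$ is always semidualizing, and we have just checked $\omega$ by hand in one case. A semidualizing module is faithful: if $rC=0$, then $r$ goes to $0$ under the homothety map, so $r=0$. Hence $C_\mathfrak p\ne0$ for every prime $\mathfrak p$. Since $C$ is finitely generated, $\operatorname{Hom}$ and $\operatorname{Ext}$ commute with localization, and $C_\mathfrak p$ is semidualizing over $R_\mathfrak p$.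

**Definition.** Let $(R,\mathfrak m)$ be Noetherian local of dimension $d$, $I$ an $\mathfrak m$-primary ideal, $M$ a finitely generated $R$-module. The *Hilbert–Samuel multiplicity* is
$$e(I,M)=\lim_{n\to\infty}\frac{d!}{n^d}\,\ell(M/I^nM)$$
(Matsumura, *Commutative Ring Theory*, §14), and $e(M)=e(\mathfrak m,M)$.

If $d=0$, then $I^n=0$ for large $n$, so $e(I,M)=\ell(M)$. Thus in our example $e(I,\omega)=3=e(I,R)$. It is known that over a Noetherian local Cohen–Macaulay ring with dualizing module $\omega$ one has $e(\mathfrak m,\omega)=e(\mathfrak m,R)$. The modules $R$ and $\omega$ are the two standard semidualizing modules, so one asks about the others. The following question comes from Sean Sather-Wagstaff, "Semidualizing modules and the divisor class group", arXiv:math/0408399 (2004).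

**Question.** Let $(R,\mathfrak m)$ be a Noetherian local ring, $I$ an $\mathfrak m$-primary ideal and $C$ a semidualizing $R$-module. Must $e(I,C)=e(I,R)$?

The answer is no. Here is what will be proved.

**Theorem 1.** For every field $k$ there are an Artinian local $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\ell(R)=143$ and $\ell(C)=141$. Consequently $e(I,C)=\ell(C)\neq\ell(R)=e(I,R)$ for every $\mathfrak m$-primary ideal $I$.

**Theorem 2.** For every field $k$, integer $d\ge0$ and positive rational $\rho$, there are a Cohen–Macaulay local ring $T\supseteq k$ of dimension $d$ with residue field $k$, and a semidualizing $T$-module $C$, with $e(I,C)=\rho\,e(I,T)$ for all $\mathfrak m_T$-primary $I$. (The ratio is always a positive rational, so all possible values occur.)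

**Theorem 3.** Let $(R,\mathfrak m)$ be Noetherian local, $d=\dim R$, $C$ semidualizing, and $\operatorname{Assh}R=\{\mathfrak p:\dim R/\mathfrak p=d\}$.

(a) $e(I,C)=e(I,R)$ for all $\mathfrak m$-primary $I$ if and only if $\ell(C_\mathfrak p)=\ell(R_\mathfrak p)$ for all $\mathfrak p\in\operatorname{Assh}R$.

(b) This holds if, for each $\mathfrak p\in\operatorname{Assh}R$, $R_\mathfrak p$ is Gorenstein or $C_\mathfrak p$ is dualizing for $R_\mathfrak p$. In particular it holds if $R$ is reduced.

(c) If $R=\bigoplus_{n\ge0}R_n$ is an Artinian graded ring with $R_0=k$ a field and $C$ is a graded semidualizing module, then $\ell(C)=\ell(R)$.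

We begin with Theorem 3, because it tells us where a counterexample can be found.

## 2. Multiplicities are decided by lengths at the primes of maximal dimension

We use these textbook facts for an $\mathfrak m$-primary $I$.

* Associativity formula (Matsumura, Theorem 14.7): $e(I,M)=\sum_{\mathfrak p\in\operatorname{Assh}R}\ell(M_\mathfrak p)\,e(I,R/\mathfrak p)$. Here $e(I,R/\mathfrak p)$ is the multiplicity of the image of $I$ in $R/\mathfrak p$, a positive integer.
* If $I\subseteq I'$ then $e(I,M)\ge e(I',M)$; and $e(I^s,M)=s^d e(I,M)$.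
* If $Q$ is generated by a system of parameters, then $e(Q,M)\le\ell(M/QM)$ (Matsumura, Theorem 14.10).

**Proof of Theorem 3(a).** Applying the associativity formula to $C$ and to $R$ and subtracting,
$$e(I,C)-e(I,R)=\sum_{\mathfrak p\in\operatorname{Assh}R}\delta_\mathfrak p\,e(I,R/\mathfrak p),\qquad \delta_\mathfrak p=\ell(C_\mathfrak p)-\ell(R_\mathfrak p). \tag{1}$$
If all $\delta_\mathfrak p$ vanish, then so does (1); this is "if". For "only if", suppose (1) vanishes for every $I$.

If $d=0$, then $\operatorname{Assh}R=\{\mathfrak m\}$ and (1) is $\ell(C)-\ell(R)$, so there is nothing more to prove. Let $d\ge1$ and fix $\mathfrak p\in\operatorname{Assh}R$.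

**Step 1: ideals that see $\mathfrak p$ more than the other primes.** The purpose is to isolate the term of $\mathfrak p$ in (1). Put $I_s=\mathfrak p+\mathfrak m^s$, an $\mathfrak m$-primary ideal. Its image in $R/\mathfrak p$ is the $s$-th power of the maximal ideal, so
$$e(I_s,R/\mathfrak p)=s^d\,e(\mathfrak m,R/\mathfrak p).$$

**Step 2: the other terms grow at most like $s^{d-1}$.** Let $\mathfrak p'\in\operatorname{Assh}R$, $\mathfrak p'\neq\mathfrak p$. Then $\mathfrak p\not\subseteq\mathfrak p'$, since a strict inclusion would give $\dim R/\mathfrak p>\dim R/\mathfrak p'$. Choose $a\in\mathfrak p\setminus\mathfrak p'$. Its image in the domain $R/\mathfrak p'$ is a nonzero nonunit, so it extends to a system of parameters $a,b_2,\dots,b_d$ of $R/\mathfrak p'$. The image of $I_s$ in $R/\mathfrak p'$ contains $(a,b_2^s,\dots,b_d^s)$, hence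
$$e(I_s,R/\mathfrak p')\le e\bigl((a,b_2^s,\dots,b_d^s),R/\mathfrak p'\bigr)\le\ell\bigl(R/(\mathfrak p',a,b_2^s,\dots,b_d^s)\bigr)\le s^{d-1}\,\ell\bigl(R/(\mathfrak p',a,b_2,\dots,b_d)\bigr).$$
For the last inequality, note first that for a module $E$ and an element $b$ with $\ell(E/bE)<\infty$ we have $\ell(E/b^sE)\le s\,\ell(E/bE)$, because each $b^iE/b^{i+1}E$ is a homomorphic image of $E/bE$. Now replace $b_i$ by $b_i^s$ one index at a time, with $E=R/(\mathfrak p',a,b_2^s,\dots,b_{i-1}^s,b_{i+1},\dots,b_d)$. Each replacement costs a factor of at most $s$.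

**Step 3: conclusion.** Divide (1) for $I=I_s$ by $s^d$ and let $s\to\infty$. Since $\operatorname{Assh}R$ is finite, only the term of $\mathfrak p$ survives, and $\delta_\mathfrak p\,e(\mathfrak m,R/\mathfrak p)=0$. As $e(\mathfrak m,R/\mathfrak p)>0$, we get $\delta_\mathfrak p=0$. $\square$

So everything happens over the Artinian rings $R_\mathfrak p$, and there the question is whether a semidualizing module has the length of the ring. Recall Matlis duality: over an Artinian local ring $\Lambda$ with injective hull $E$ of the residue field, $\operatorname{Hom}_\Lambda(-,E)$ is an exact, length-preserving duality on finitely generated modules. The dualizing module of $\Lambda$ is $E$. The ring $\Lambda$ is Gorenstein exactly when $E\cong\Lambda$.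

**Proof of Theorem 3(b).** For $\mathfrak p\in\operatorname{Assh}R$ the ring $\Lambda=R_\mathfrak p$ is Artinian, and $D=C_\mathfrak p$ is semidualizing over it. By (a) we must show $\ell(D)=\ell(\Lambda)$.

If $D$ is dualizing, then $D\cong E$ and $\ell(E)=\ell(\operatorname{Hom}_\Lambda(\Lambda,E))=\ell(\Lambda)$.

If $\Lambda$ is Gorenstein, then $(-)'=\operatorname{Hom}_\Lambda(-,\Lambda)$ is Matlis duality, so $D''\cong D$. By adjunction
$$\operatorname{Hom}_\Lambda(D\otimes_\Lambda D',\Lambda)\cong\operatorname{Hom}_\Lambda(D,D'')\cong\operatorname{Hom}_\Lambda(D,D)\cong\Lambda .$$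
Dualizing once more, $D\otimes_\Lambda D'\cong\Lambda'\cong\Lambda$. The minimal number of generators is multiplicative on tensor products over a local ring, so those of $D$ and $D'$ have product $1$. Hence $D$ is cyclic; it is faithful; so $D\cong\Lambda$.

If $R$ is reduced, then each $\mathfrak p\in\operatorname{Assh}R$ is a minimal prime, $R_\mathfrak p$ is a field, and a field is Gorenstein. $\square$

This also recovers the known equality for $\omega$: the localizations of a dualizing module are dualizing, so (b) applies to $C=\omega$.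

## 3. Graded Artinian rings: equality from Hilbert series

We are reduced to Artinian $\Lambda$, neither Gorenstein nor with $C$ dualizing. A sensible first attempt is to compare $C$ with the ring through a free resolution and its Betti numbers. Let us see it succeed when there is a grading.

**Proof of Theorem 3(c).** The ring $R$ is a finitely generated $k$-algebra that is Artinian, so $\dim_kR<\infty$. Thus $R_+=\bigoplus_{n>0}R_n$ is nilpotent, $R$ is local with residue field $k$, and lengths are $k$-dimensions. For a finite-dimensional graded module $X$ let $X^\vee=\operatorname{Hom}_k(X,k)$ be the graded dual, with $(X^\vee)_n=\operatorname{Hom}_k(X_{-n},k)$. Let $H_X(t)=\sum_n\dim_kX_n\,t^n$. Then $H_{X^\vee}(t)=H_X(t^{-1})$. Write $R(-j)$ for the free module on one generator of degree $j$.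

**Step 1: turn $\operatorname{Ext}$ into $\operatorname{Tor}$.** The purpose is to obtain an exact complex whose Hilbert series can be read off. Let $F\to C$ be a graded resolution by finitely generated free modules. Since $C\cong C^{\vee\vee}$,
$$\operatorname{Hom}_R(F,C)\cong\operatorname{Hom}_R\bigl(F,\operatorname{Hom}_k(C^\vee,k)\bigr)\cong\operatorname{Hom}_k(F\otimes_RC^\vee,k).$$
Taking homology gives $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Tor}^R_i(C,C^\vee)^\vee$. Hence $\operatorname{Tor}_i^R(C,C^\vee)=0$ for $i>0$. For $i=0$ the homothety map, which is homogeneous of degree $0$, gives $R\cong(C\otimes_RC^\vee)^\vee$ as graded modules, that is, $C\otimes_RC^\vee\cong R^\vee$.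

**Step 2: an alternating sum of Betti numbers.** Take $F$ minimal, $F_i=\bigoplus_jR(-j)^{\beta_{ij}}$. Minimality means that the kernel of $F_i\to F_{i-1}$ (for $i=0$: of $F_0\to C$) lies in $R_+F_i$. Therefore the least degree of a generator of $F_{i+1}$ is strictly larger than that of $F_i$. So for each $j$ only finitely many $\beta_{ij}$ are nonzero, and
$$p(t)=\sum_{i,j}(-1)^i\beta_{ij}t^j\in\mathbb Z((t))$$
is well defined. In each degree the resolution is a finite exact sequence of finite-dimensional spaces, so $H_C=p\,H_R$. By Step 1, $F\otimes_RC^\vee$ resolves $R^\vee$, and its $i$-th term is $\bigoplus_jC^\vee(-j)^{\beta_{ij}}$. So also $H_{R^\vee}=p\,H_{C^\vee}$.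

**Step 3: eliminate $p$.** Multiply the last equation by $H_R$ and use $p\,H_R=H_C$:
$$H_R(t)\,H_R(t^{-1})=H_C(t)\,H_C(t^{-1}).$$
This is an identity of Laurent polynomials. At $t=1$ it reads $\ell(R)^2=\ell(C)^2$, so $\ell(R)=\ell(C)$. $\square$

Check this on the ring of Section 1 with $\deg x=\deg y=1$. Here $x^*,y^*$ have degree $-1$ and $1^*$ has degree $0$. The kernel of $R^2\to\omega$ has dimension $6-3=3$ and lies in $\mathfrak m R^2$, so it is a vector space $k^3$ in degree $0$. The first syzygy of $k$ is $\mathfrak m\cong k^2$. So the Betti numbers are $2,3,6,12,\dots$, and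
$$p(t)=t^{-1}\bigl(2-3t+6t^2-12t^3+\cdots\bigr)=t^{-1}\Bigl(2-\frac{3t}{1+2t}\Bigr)=\frac{2+t}{t(1+2t)} .$$
Indeed $p\,H_R=t^{-1}(2+t)=H_\omega$, and the rational function has $p(1)=1$.

The example also shows exactly what the argument needs. Without a grading there is no variable $t$. The only substitute for $p(1)$ is the alternating sum of Betti numbers, here $2-3+6-12+\cdots$, which diverges. The $\operatorname{Tor}$-vanishing of Step 1 has a version over every Artinian local ring, but Step 2 has none, and Step 3 has nothing to eliminate. So a counterexample over an Artinian $k$-algebra must break the grading, and we should expect the decisive term in the construction to be one that is not homogeneous.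

## 4. Semidualizing modules over trivial extensions

We want a supply of semidualizing modules whose lengths we control.

**Definition.** For a ring $B$ and a $B$-module $L$, the *trivial extension* $B\ltimes L$ is $B\oplus L$ with product $(b,l)(b',l')=(bb',\,bl'+b'l)$.

For example, $k\ltimes k^2=k[x,y]/(x,y)^2$. If $B$ is Artinian local and $L$ is finitely generated, then $B\ltimes L$ is Artinian local with maximal ideal $\mathfrak m_B\oplus L$ and the same residue field. A finitely generated $(B\ltimes L)$-module therefore has the same length over $B\ltimes L$ and over $B$.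

**Definition.** Let $B$ be Artinian local and $(-)^*=\operatorname{Hom}_B(-,B)$. A finitely generated $B$-module $L$ is *totally reflexive* if $L\to L^{**}$ is an isomorphism and $\operatorname{Ext}^i_B(L,B)=0=\operatorname{Ext}^i_B(L^*,B)$ for $i>0$.

For example, let $B=k[x,y,z]/(x^2,y^2,yz,z^2)$, of length $6$. It is free over $k[x]/(x^2)$, so on $B$ the kernel and the image of multiplication by $x$ are both $xB$. Then $L=B/xB$, of length $3$, has the free resolution $\cdots\xrightarrow{x}B\xrightarrow{x}B$, whose dual is exact in positive degrees, and $L^*=(0:_Bx)=xB\cong B/xB=L$. The biduality map is identified with $B/xB\to(0:_Bx)=xB$, $\bar e\mapsto xe$ (Section 5 does this computation for matrices). It is bijective, so $L$ is totally reflexive.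

**Lemma 1.** If $L$ is totally reflexive over the Artinian local ring $B$ and $R=B\ltimes L$, then $C=\operatorname{Hom}_B(R,B)$ is a semidualizing $R$-module, and $C\cong B\oplus L^*$ as a $B$-module.

*Proof.* As a $B$-module $R=B\oplus L$, which gives $C\cong B\oplus L^*$ and $\operatorname{Ext}^i_B(R,B)=0$ for $i>0$.

**Step 1: replace $\operatorname{Ext}_R$ by $\operatorname{Ext}_B$.** Let $B\to J^\bullet$ be an injective resolution over $B$. For every $R$-module $X$ there is an adjunction $\operatorname{Hom}_R(X,\operatorname{Hom}_B(R,J^i))\cong\operatorname{Hom}_B(X,J^i)$. The right side is exact in $X$, so $\operatorname{Hom}_B(R,J^i)$ is injective over $R$. The cohomology of $\operatorname{Hom}_B(R,J^\bullet)$ is $\operatorname{Ext}^i_B(R,B)$, which is $C$ for $i=0$ and $0$ otherwise. So $\operatorname{Hom}_B(R,J^\bullet)$ is an injective resolution of $C$ over $R$. Putting $X=C$ and taking cohomology,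
$$\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_B(C,B)\cong\operatorname{Ext}^i_B(B\oplus L^*,B),$$
which is $0$ for $i>0$.

**Step 2: identify the homothety map.** For $i=0$ the isomorphism $\operatorname{Hom}_R(C,C)\cong\operatorname{Hom}_B(C,B)$ is $g\mapsto(f\mapsto g(f)(1))$. If $g$ is multiplication by $r\in R$, its image is $f\mapsto(rf)(1)=f(r)$. So the homothety map becomes the biduality map $R\to R^{**}$ of the $B$-module $R=B\oplus L$. It is an isomorphism, because $B$ and $L$ are reflexive. $\square$

The opening example is the case $B=k$, $L=k^2$. In general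
$$\ell(R)=\ell(B)+\ell(L),\qquad \ell(C)=\ell(B)+\ell(L^*). \tag{2}$$
So Theorem 1 needs a totally reflexive module $L$ with $\ell(L)\ne\ell(L^*)$. If $B$ is Gorenstein, then $(-)^*$ is Matlis duality and preserves length, so $B$ must not be Gorenstein.

## 5. Adjugate pairs of $2\times2$ matrices

The cheapest totally reflexive modules have periodic resolutions. Suppose $a,b\in B$ satisfy $(0:a)=bB$ and $(0:b)=aB$, and put $L=B/aB$. Then $L^*=(0:a)=bB\cong B/(0:b)=B/aB=L$. So $1\times1$ matrices always give $\ell(L)=\ell(L^*)$, as in the example above. We go to size two.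

**Lemma 2.** Let $\varphi$ be a $2\times2$ matrix over $B$ and $\psi=\operatorname{adj}\varphi$. Suppose that on $B^2$ we have $\ker\varphi=\operatorname{im}\psi$ and $\ker\psi=\operatorname{im}\varphi$. Then $N=\operatorname{coker}\varphi$ is totally reflexive, and $N^*\cong\operatorname{coker}\varphi^T\cong\operatorname{coker}\psi$.

*Proof.* **Step 1: relate transpose and adjugate.** The purpose is to show that the transposed pair satisfies the same hypotheses. Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $J^T=J^{-1}=-J$. For $\varphi=\begin{pmatrix}a&b\\c&d\end{pmatrix}$,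
$$J\varphi^TJ^{-1}=\begin{pmatrix}b&d\\-a&-c\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix}=\psi .$$
Transposing, $\psi^T=J\varphi J^{-1}$. Since $J^{-1}=-J$, the first identity also says $\varphi^T=J\psi J^{-1}$. So the pair $(\varphi^T,\psi^T)$ is conjugate by $J$ to $(\psi,\varphi)$. Hence $\ker\varphi^T=J\ker\psi=J\operatorname{im}\varphi=\operatorname{im}\psi^T$, likewise $\ker\psi^T=\operatorname{im}\varphi^T$, and $\operatorname{coker}\varphi^T\cong\operatorname{coker}\psi$. Also $\psi^T=\operatorname{adj}(\varphi^T)$.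

**Step 2: the dual and the $\operatorname{Ext}$ modules.** By hypothesis
$$\cdots\xrightarrow{\varphi}B^2\xrightarrow{\psi}B^2\xrightarrow{\varphi}B^2\to N\to0$$
is a free resolution. Its dual is $B^2\xrightarrow{\varphi^T}B^2\xrightarrow{\psi^T}B^2\xrightarrow{\varphi^T}\cdots$, which by Step 1 is exact in positive degrees. So $\operatorname{Ext}^{i}_B(N,B)=0$ for $i>0$. In degree $0$ we get
$$N^*=\ker\varphi^T=\operatorname{im}\psi^T\cong B^2/\ker\psi^T=B^2/\operatorname{im}\varphi^T=\operatorname{coker}\varphi^T .$$
By Step 1 the same argument applies to $(\varphi^T,\psi^T)$, and it gives $\operatorname{Ext}^i_B(N^*,B)=0$ for $i>0$.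

**Step 3: reflexivity.** We compute the biduality map explicitly. Identify $(B^2)^*$ with $B^2$ by the dot product. The surjection $B^2\to N^*=\operatorname{im}\psi^T\subseteq B^2$, $h\mapsto\psi^Th$, has kernel $\operatorname{im}\varphi^T$. So $N^{**}$ is identified with the functionals on $B^2$ that vanish on $\operatorname{im}\varphi^T$. These are the $g\in B^2$ with $g\cdot\varphi^Th=\varphi g\cdot h=0$ for all $h$, that is, $\ker\varphi$. The biduality map sends the class of $e\in B^2$ to the functional $h\mapsto(\psi^Th)\cdot e=h\cdot\psi e$, that is, to $\psi e$. It is therefore the map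
$$B^2/\operatorname{im}\varphi\to\ker\varphi,\qquad\bar e\mapsto\psi e,$$
which is injective since $\ker\psi=\operatorname{im}\varphi$ and surjective since $\operatorname{im}\psi=\ker\varphi$. $\square$

We call the pair $(\varphi,\psi)$ *exact* on $X^2$, for a module $X$, if $\ker\varphi=\operatorname{im}\psi$ and $\ker\psi=\operatorname{im}\varphi$ on $X^2$. Our goal is now an Artinian local $B$ and a pair exact on $B^2$ such that $\operatorname{coker}\varphi$ and $\operatorname{coker}\psi$ have different lengths.

## 6. A complete intersection of length $54$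

Let $S=k[x,y,u,v]$, $q=xu-yv$, and
$$\varphi=\begin{pmatrix}x&y\\v&u\end{pmatrix},\qquad\psi=\operatorname{adj}\varphi=\begin{pmatrix}u&-y\\-v&x\end{pmatrix},\qquad\varphi\psi=\psi\varphi=q\cdot\mathrm{id},$$
$$A=S/(q,\;x^3,\;u^3,\;y^3+v^3).$$

**Step 1: $A$ is Artinian local of length $54$.** In $A$ we have $yv=xu$, so $y^4=-yv^3=-xu\,v^2$ and $y^{12}=(-xuv^2)^3=0$. By the symmetry between $y$ and $v$ also $v^{12}=0$. So all four variables are nilpotent, and $A$ is finite-dimensional and local with residue field $k$. In a polynomial ring in $n$ variables, $n$ homogeneous elements of positive degrees $d_1,\dots,d_n$ with finite-dimensional quotient form a regular sequence. Each one multiplies the Hilbert series by $1-t^{d_i}$, so the quotient has Hilbert series $\prod(1-t^{d_i})/(1-t)^n$ and length $\prod d_i$. Hence $q,x^3,u^3,y^3+v^3$ is a regular sequence and $\ell(A)=2\cdot3\cdot3\cdot3=54$.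

**Step 2: $(\varphi,\psi)$ is exact on $A^2$.** First work over $Q=S/q$. Let $a\in S^2$ with $\psi a=qb$, $b\in S^2$. Then $\psi(a-\varphi b)=qb-qb=0$. Since $\det\psi=q\ne0$ and $S$ is a domain, $a=\varphi b$. So $\ker\psi\subseteq\operatorname{im}\varphi$ on $Q^2$, and the reverse inclusion follows from $\psi\varphi=q$. The same argument works with $\varphi$ and $\psi$ exchanged. Thus the doubly infinite complex $\cdots\xrightarrow{\varphi}Q^2\xrightarrow{\psi}Q^2\xrightarrow{\varphi}\cdots$ is exact. If $F$ is an exact complex of free modules and $f$ is regular on the ring, then $0\to F\xrightarrow{f}F\to F/fF\to0$ is exact, and the long exact homology sequence shows that $F/fF$ is exact. Apply this in turn to $x^3,u^3,y^3+v^3$, which is a $Q$-regular sequence.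

**Step 3: the two cokernels on $A^2$ have length $54$.** The automorphism of $A$ that exchanges $y$ and $v$ carries $\varphi$ to $\varphi^T$, and $\operatorname{coker}\varphi^T\cong\operatorname{coker}\psi$ by Step 1 of Lemma 2. So $\ell(\operatorname{coker}\varphi)=\ell(\operatorname{coker}\psi)$, hence $\ell(\operatorname{im}\varphi)=\ell(\operatorname{im}\psi)$. By exactness $\ell(\operatorname{im}\varphi)+\ell(\operatorname{im}\psi)=\ell(\operatorname{im}\varphi)+\ell(\ker\varphi)=108$. So
$$\ell(\operatorname{coker}(\varphi|_{A^2}))=\ell(\operatorname{coker}(\psi|_{A^2}))=54. \tag{3}$$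

The pair is balanced on $A$, as it must be, since $A$ is Gorenstein. To unbalance it we add a module: for a finite-dimensional $A$-module $M$ put $B=A\ltimes M$. Viewed over $B$ via $A\subset B$, the matrices act on $B^2=A^2\oplus M^2$ componentwise. So we need an $A$-module $M$ such that $(\varphi,\psi)$ is exact on $M^2$ and $\operatorname{rank}\varphi\ne\operatorname{rank}\psi$ on $M^2$.

## 7. Graded correction modules are balanced, and how a degree-two term helps

The natural try is a graded module $M=\bigoplus_{i\ge0}M_i$ of finite dimension with $x,y,u,v$ of degree one. It fails. Let $m_i=\dim M_i$, and let $f_i,g_i$ be the ranks of $\varphi,\psi$ on $M_i^2\to M_{i+1}^2$. If the pair is exact on $M^2$, then the kernel of $\varphi$ on $M_i^2$ is the image of $\psi$ from $M_{i-1}^2$, and conversely, so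
$$f_i+g_{i-1}=2m_i=g_i+f_{i-1}.$$
Hence $f_i-g_i=f_{i-1}-g_{i-1}$, and since $f_{-1}=g_{-1}=0$, all $f_i=g_i$ and the ranks agree.

The way out is to let the graded part fail to be exact, and to repair it with a term of degree two. Suppose $M=M_0\oplus M_1\oplus M_2$ and write $\varphi=\varphi_1+\varphi_2$, $\psi=\psi_1+\psi_2$, where the index $1$ denotes the part $M_0^2\to M_1^2\to M_2^2$ and the index $2$ the part $M_0^2\to M_2^2$. The parts of degree one form two short complexes
$$M_0^2\xrightarrow{\varphi_1}M_1^2\xrightarrow{\psi_1}M_2^2,\qquad M_0^2\xrightarrow{\psi_1}M_1^2\xrightarrow{\varphi_1}M_2^2 .$$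
Suppose the first is exact except for a kernel at the left end, and the second is exact except for a cokernel at the right end. Now $\varphi_2$ induces a map
$$\ker(\varphi_1|_{M_0^2})\longrightarrow M_2^2/\varphi_1(M_1^2), \tag{4}$$
from the defect of the first complex to the defect of the second. If (4) is an isomorphism of spaces of dimension $r$, the two defects cancel each other, and one expects exactness. The term $\varphi_2$ adds only $r$ to the rank of $\varphi$: compared with injectivity at the left and surjectivity at the right, the rank of $\varphi$ has lost $r$ twice and regained $r$ once. The rank of $\psi$ has lost nothing. So the ranks end up different.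

To produce the lopsided complexes, use two sets of variables. Let $P=k[s_0,s_1,t_0,t_1]$ and let $x,y,v,u$ act as $s_0t_0,\,s_0t_1,\,s_1t_0,\,s_1t_1$. The matrices then factor:
$$\varphi=\begin{pmatrix}s_0\\s_1\end{pmatrix}\begin{pmatrix}t_0&t_1\end{pmatrix},\qquad\psi=\begin{pmatrix}t_1\\-t_0\end{pmatrix}\begin{pmatrix}s_1&-s_0\end{pmatrix}. \tag{5}$$
On polynomials of degree $0$ in $s$ and positive degree in $t$, the row $(s_1,-s_0)$ is injective, but $(t_0,t_1)$ is not. This is the asymmetry we use.

## 8. A module of dimension $17$ with unequal ranks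

Let $P_{a,b}$ be the part of $P$ of degree $a$ in $s$ and $b$ in $t$. In $P_{2,4}$, of dimension $15$, write $[j,i]=s_0^js_1^{2-j}t_0^it_1^{4-i}$ for $0\le j\le2$, $0\le i\le4$. Let $\lambda:P_{2,4}\to k^6$ send $\sum a_{ji}[j,i]$ to
$$(\lambda_1,\dots,\lambda_6)=(a_{01}+a_{10},\;a_{11},\;a_{03}+a_{12},\;a_{21},\;a_{13},\;a_{14}+a_{23}).$$
It helps to draw the positions on a grid, where the entry $n$ in row $j$, column $i$ means that $a_{ji}$ contributes to $\lambda_n$, and a dot means that $a_{ji}$ is not used:
$$\begin{array}{c|ccccc} &i=0&1&2&3&4\\ \hline j=0&\cdot&1&\cdot&3&\cdot\\ j=1&1&2&3&5&6\\ j=2&\cdot&4&\cdot&6&\cdot\end{array}$$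
The six functionals use disjoint sets of coordinates, so $\lambda$ is surjective. Let $K=\ker\lambda$ and
$$M_0=P_{0,2},\qquad M_1=P_{1,3},\qquad M_2=P_{2,4}/K,\qquad M=M_0\oplus M_1\oplus M_2,$$
of dimensions $3,8,6$, so $\dim_kM=17$. The functionals $\lambda_n$ are coordinates on $M_2$.

Let $x,y,u$ act as multiplication by $s_0t_0,\,s_0t_1,\,s_1t_1$ via $M_0\to M_1\to M_2\to0$. Let $v$ act as multiplication by $s_1t_0$ plus the linear map $\theta:M_0\to M_2$ (zero on $M_1,M_2$) with
$$\theta(t_1^2)=[2,1],\qquad\theta(t_0t_1)=[1,1],\qquad\theta(t_0^2)=0 .$$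

**Step 1: $M$ is an $A$-module.** All four operators kill $M_2$, and $\theta$ takes $M_0$ to $M_2$ and kills $M_1$. So in a product of two operators $\theta$ contributes nothing: such a product is multiplication of polynomials on $M_0$ and zero on $M_1\oplus M_2$. Hence the operators commute. Moreover $xu$ and $yv$ are both multiplication by $s_0s_1t_0t_1$ on $M_0$, so $q=0$ on $M$. Products of three operators vanish, so $x^3,u^3,y^3+v^3$ act as zero.

**Step 2: the matrices in coordinates.** By (5), with the notation of Section 7,
$$\varphi_1(a,b)=(s_0z,\,s_1z),\ z=t_0a+t_1b;\qquad\psi_1(a,b)=(t_1w,\,-t_0w),\ w=s_1a-s_0b, \tag{6}$$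
on $M_0^2$ and $M_1^2$. Since $v$ is the entry in the lower left of both $\varphi$ and $-\psi$, we have $\varphi_2(a,b)=(0,\theta a)$ and $\psi_2(a,b)=(0,-\theta a)$ on $M_0^2$.

**Step 3: for $w\in P_{2,3}$, if $t_0w$ and $t_1w$ lie in $K$, then $w=0$.** This will compute the kernel of $\psi_1$ on $M_1^2$. Write $w=\sum w_{ji}s_0^js_1^{2-j}t_0^it_1^{3-i}$, with $0\le j\le2$, $0\le i\le3$. Multiplication by $t_1$ places the $3\times4$ array $(w_{ji})$ in columns $0$ to $3$ of the grid, and multiplication by $t_0$ in columns $1$ to $4$. Reading off,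
$$\lambda(t_1w)=(w_{01}+w_{10},\;w_{11},\;w_{03}+w_{12},\;w_{21},\;w_{13},\;w_{23}),$$
$$\lambda(t_0w)=(w_{00},\;w_{10},\;w_{02}+w_{11},\;w_{20},\;w_{12},\;w_{13}+w_{22}).$$
If both vanish, the single entries give $w_{11}=w_{21}=w_{13}=w_{23}=w_{00}=w_{10}=w_{20}=w_{12}=0$. Then the sums give $w_{01}=w_{03}=w_{02}=w_{22}=0$. These are all twelve coefficients.

**Step 4: for $z\in P_{1,4}$, if $s_0z$ and $s_1z$ lie in $K$, then $z=0$.** This will compute the kernel of $\varphi_1$ on $M_1^2$. Write $z=\sum z_{ji}s_0^js_1^{1-j}t_0^it_1^{4-i}$, with $0\le j\le1$, $0\le i\le4$. Multiplication by $s_0$ places the $2\times5$ array in rows $1,2$ of the grid, and multiplication by $s_1$ in rows $0,1$. So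
$$\lambda(s_0z)=(z_{00},\;z_{01},\;z_{02},\;z_{11},\;z_{03},\;z_{04}+z_{13}),$$
$$\lambda(s_1z)=(z_{01}+z_{10},\;z_{11},\;z_{03}+z_{12},\;0,\;z_{13},\;z_{14}).$$
If both vanish, then $z_{00}=z_{01}=z_{02}=z_{11}=z_{03}=z_{13}=z_{14}=0$, and then $z_{04}=z_{10}=z_{12}=0$. These are all ten coefficients.

The same two lines show what the image of $\varphi_1$ misses: every $(c,c')\in\varphi_1(M_1^2)\subseteq M_2^2$ satisfies
$$\lambda_4(c')=0,\qquad\lambda_4(c)=\lambda_2(c'), \tag{7}$$
because the fourth entry of $\lambda(s_1z)$ is $0$ and both $\lambda_4(s_0z)$ and $\lambda_2(s_1z)$ equal $z_{11}$.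

**Step 5: kernels on $M_1^2$, of dimension $16$.** The map $(a,b)\mapsto w=s_1a-s_0b$ from $P_{1,3}^2$ to $P_{2,3}$ is onto, since every monomial of $P_{2,3}$ is divisible by $s_0$ or $s_1$. Its target has dimension $12$. By (6) and Step 3, $\psi_1(a,b)=0$ in $M_2^2$ exactly when $w=0$. So $\dim\ker(\psi_1|_{M_1^2})=16-12=4$. Similarly $(a,b)\mapsto z=t_0a+t_1b$ maps $P_{1,3}^2$ onto $P_{1,4}$, of dimension $10$, and by Step 4 $\dim\ker(\varphi_1|_{M_1^2})=16-10=6$.

**Step 6: kernels on $M_0^2$, of dimension $6$.** For $a,b\in P_{0,2}$ the element $s_1a-s_0b$ is zero only if $a=b=0$, and $w\mapsto(t_1w,-t_0w)$ is injective into $M_1^2=P_{1,3}^2$. So $\psi_1|_{M_0^2}$ is injective. On the other hand $\ker(\varphi_1|_{M_0^2})=\{(a,b):t_0a+t_1b=0\}$. Here $t_1$ divides $a$, so $a=t_1c$ and $b=-t_0c$ with $c\in P_{0,1}$. Taking $c=t_1,t_0$ gives the basis $(t_1^2,-t_0t_1)$, $(t_0t_1,-t_0^2)$.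

**Step 7: $\ker\psi$ on $M^2$, of dimension $34$.** Let $e=e_0+e_1+e_2$ with $e_i\in M_i^2$. Then $\psi e$ has component $\psi_1e_0$ in $M_1^2$ and $\psi_1e_1+\psi_2e_0$ in $M_2^2$. If $\psi e=0$, then $e_0=0$ by Step 6, and then $\psi_1e_1=0$, while $e_2$ is arbitrary. So $\dim\ker\psi=4+12=16$ and $\operatorname{rank}\psi=34-16=18$.

**Step 8: $\ker\varphi$ on $M^2$.** This is where $\theta$ does its work. If $\varphi e=0$, then $\varphi_1e_0=0$ and $\varphi_2e_0=-\varphi_1e_1\in\varphi_1(M_1^2)$. By Step 6, $e_0=\alpha(t_1^2,-t_0t_1)+\beta(t_0t_1,-t_0^2)$ with $\alpha,\beta\in k$. The first component of $e_0$ is $\alpha t_1^2+\beta t_0t_1$, so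
$$\varphi_2e_0=(c,c')\quad\text{with}\quad c=0,\quad c'=\alpha[2,1]+\beta[1,1].$$
Here $\lambda_4(c')=\alpha$, $\lambda_2(c')=\beta$ and $\lambda_4(c)=0$. Now (7) forces $\alpha=0$ and $\beta=0$. So $e_0=0$ and $\varphi_1e_1=0$, and $e_2$ is arbitrary. Thus $\dim\ker\varphi=6+12=18$ and $\operatorname{rank}\varphi=34-18=16$.

**Step 9: exactness.** On $M^2$ we have $\varphi\psi=\psi\varphi=q=0$. So $\operatorname{im}\psi\subseteq\ker\varphi$, both of dimension $18$, and $\operatorname{im}\varphi\subseteq\ker\psi$, both of dimension $16$. Hence $(\varphi,\psi)$ is exact on $M^2$, and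
$$\dim\operatorname{coker}(\varphi|_{M^2})=34-16=18,\qquad\dim\operatorname{coker}(\psi|_{M^2})=34-18=16. \tag{8}$$

Compare with Section 7. The space $M_2^2/\varphi_1(M_1^2)$ has dimension $12-10=2$, and by (7) it has coordinates $\lambda_4(c')$ and $\lambda_4(c)-\lambda_2(c')$. The map (4) sends $(\alpha,\beta)$ to $(\alpha,-\beta)$, an isomorphism with $r=2$. If we replaced $\theta$ by $0$, the kernel of $\varphi$ would have dimension $2+6+12=20$ while $\operatorname{im}\psi$ still has dimension $6+12=18$, and exactness would fail.

## 9. Lengths $143$ and $141$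

**Proof of Theorem 1.** Let $B=A\ltimes M$, an Artinian local ring with residue field $k$ and $\ell(B)=54+17=71$. On $B^2=A^2\oplus M^2$ the matrices act componentwise. So $(\varphi,\psi)$ is exact on $B^2$ by Step 2 of Section 6 and Step 9 of Section 8. By Lemma 2, $N=\operatorname{coker}(\varphi|_{B^2})$ is totally reflexive with $N^*\cong\operatorname{coker}(\psi|_{B^2})$. By (3) and (8),
$$\ell(N)=54+18=72,\qquad\ell(N^*)=54+16=70. \tag{9}$$
Let $R=B\ltimes N$, an Artinian local $k$-algebra with residue field $k$. By Lemma 1, $C=\operatorname{Hom}_B(R,B)$ is semidualizing over $R$, and by (2)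
$$\ell(R)=71+72=143,\qquad\ell(C)=71+70=141 .$$
Since $\dim R=0$, for every $\mathfrak m$-primary $I$ we have $e(I,C)=141\ne143=e(I,R)$. $\square$

In accordance with Theorem 3(c), the construction is not homogeneous: $v$ acts through a degree-one part plus the degree-two part $\theta$.

## 10. Every positive rational ratio, in every dimension

**Proof of Theorem 2.** Keep $B$ and $N$ from Section 9.

**Step 1: for $d=0$, every rational in $(\frac{35}{36},\frac{36}{35})$ is a ratio $\ell(C)/\ell(R)$.** The purpose is to get a whole interval of ratios around $1$. The module $N^*\cong\operatorname{coker}\varphi^T$ is totally reflexive, because by Step 1 of Lemma 2 that lemma applies to $\varphi^T$; and $N^{**}\cong N$. For integers $a,b,c\ge0$ put $L=N^a\oplus(N^*)^b\oplus B^c$. It is totally reflexive, with $L^*\cong(N^*)^a\oplus N^b\oplus B^c$. Let $R=B\ltimes L$ and $C=\operatorname{Hom}_B(R,B)$, and put $s=1+a+b+c$, $t=a-b$. By (2) and (9),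
$$\ell(R)=71+72a+70b+71c=71s+t,\qquad\ell(C)=71+70a+72b+71c=71s-t .$$
Every pair of integers with $|t|\le s-1$ occurs: take $(a,b)=(t,0)$ or $(0,-t)$ according to the sign of $t$, and $c=s-1-|t|$. So $r=t/s$ takes every rational value in $(-1,1)$. The ratio of lengths is
$$\frac{\ell(C)}{\ell(R)}=\frac{71-r}{71+r}.$$
This function decreases on $[-1,1]$ from $\frac{72}{70}$ to $\frac{70}{72}$. Its inverse is $\rho\mapsto71\,\frac{1-\rho}{1+\rho}$, which takes rationals to rationals. So every rational in $(\frac{70}{72},\frac{72}{70})=(\frac{35}{36},\frac{36}{35})$ occurs.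

**Step 2: for $d=0$, ratios can be multiplied, so all positive rationals occur.** Let $R,R'$ be finite-dimensional local $k$-algebras with residue field $k$ and semidualizing modules $C,C'$. In $R\otimes_kR'$ the ideal $\mathfrak m\otimes R'+R\otimes\mathfrak m'$ is nilpotent with quotient $k$, so $R\otimes_kR'$ is Artinian local with residue field $k$. Let $F\to C$ and $F'\to C'$ be resolutions by finitely generated free modules. By the Künneth formula over $k$, $F\otimes_kF'$ is a free resolution of $C\otimes_kC'$ over $R\otimes_kR'$. Because the free modules are finitely generated,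
$$\operatorname{Hom}_{R\otimes_kR'}(F\otimes_kF',C\otimes_kC')\cong\operatorname{Hom}_R(F,C)\otimes_k\operatorname{Hom}_{R'}(F',C'),$$
where each degree is a finite direct sum. By Künneth again,
$$\operatorname{Ext}^n_{R\otimes_kR'}(C\otimes_kC',C\otimes_kC')\cong\bigoplus_{i+j=n}\operatorname{Ext}^i_R(C,C)\otimes_k\operatorname{Ext}^j_{R'}(C',C').$$
This vanishes for $n>0$. For $n=0$ the homothety map of $C\otimes_kC'$ corresponds to the tensor product of the two homothety maps, since both send $r\otimes r'$ to multiplication by $r\otimes r'$; so it is an isomorphism. Thus $C\otimes_kC'$ is semidualizing. Lengths are $k$-dimensions here, so the ratios of lengths multiply.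

Now let $\rho>0$ be rational. For large $n$ the number $\rho^{1/n}$ lies in $(\frac{35}{36},\frac{36}{35})$. Choose $n-1$ rationals close to $\rho^{1/n}$ and let the last factor be $\rho$ divided by their product. It is rational, and it is as close to $\rho^{1/n}$ as we like. So $\rho$ is a product of $n$ rationals in the interval. By Step 1 and the multiplication just shown, there is a pair $(R,C)$ with $\ell(C)=\rho\,\ell(R)$, where $R$ is a finite-dimensional local $k$-algebra with residue field $k$.

**Step 3: raise the dimension to $d$.** Let $T=R[[X_1,\dots,X_d]]$ for the pair $(R,C)$ of Step 2. It is flat over $R$ and local with residue field $k$, and it contains $k$. The sequence $X_1,\dots,X_d$ is $T$-regular with Artinian quotient $R$, so $T$ is Cohen–Macaulay of dimension $d$. Since $C$ is finitely generated over the Noetherian ring $R$, flat base change gives $\operatorname{Ext}^i_T(C_T,C_T)\cong\operatorname{Ext}^i_R(C,C)\otimes_RT$ for $C_T=C\otimes_RT$, compatibly with homothety maps. So $C_T$ is semidualizing.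

Let $\mathfrak p=\mathfrak m_RT$. It is nilpotent, and $T/\mathfrak p=k[[X_1,\dots,X_d]]$ is a domain of dimension $d$. So $\mathfrak p$ is the unique minimal prime of $T$, and $\operatorname{Assh}T=\{\mathfrak p\}$. To compute lengths at $\mathfrak p$, tensor a composition series of $C$ over $R$ with the flat $R$-module $T_\mathfrak p$. Each factor becomes $k\otimes_RT_\mathfrak p=T_\mathfrak p/\mathfrak pT_\mathfrak p$, of length $1$. So $\ell((C_T)_\mathfrak p)=\ell(C)$, and in the same way $\ell(T_\mathfrak p)=\ell(R)$. By the associativity formula, for every $\mathfrak m_T$-primary $I$,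
$$e(I,C_T)=\ell(C)\,e(I,T/\mathfrak p)=\rho\,\ell(R)\,e(I,T/\mathfrak p)=\rho\,e(I,T).$$

**Step 4: no other values are possible.** Let $C$ be semidualizing over any Noetherian local ring $R$. Then $C$ is faithful, so $C_\mathfrak p\neq0$ for all $\mathfrak p$. By the associativity formula $e(I,C)$ and $e(I,R)$ are both positive integers, and their ratio is a positive rational. $\square$
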